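# Bistochastic walks with a diffusive bound: the Gaussian limit survives, the variance may oscillate

## 1. A square vortex on the planar lattice

Fix an integer $R\ge1$, let $Q_R=[-R,R]^2\cap\mathbb Z^2$, and put on the dual lattice $(\mathbb Z+\frac12)^2$ the pyramid
$$H(y)=(R-|y|_\infty)_+ .$$
From $H$ we make a flow on the edges of $\mathbb Z^2$. For $x\in\mathbb Z^2$ set
$$v(x,x+e_1)=H\big(x+\tfrac{e_1+e_2}2\big)-H\big(x+\tfrac{e_1-e_2}2\big),\qquad v(x,x+e_2)=H\big(x+\tfrac{-e_1+e_2}2\big)-H\big(x+\tfrac{e_1+e_2}2\big),$$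
and $v(x+k,x)=-v(x,x+k)$. So the flow through an edge is the difference of the heights of the two dual sites next to it.

**What it looks like.** For $R=1$, $H=\frac12$ at the four dual sites $(\pm\frac12,\pm\frac12)$ and $H=0$ elsewhere. All four edges at the origin carry no flow. The bottom edge from $(0,-1)$ to $(1,-1)$ carries $H(\frac12,-\frac12)-H(\frac12,-\frac32)=\frac12$, and in the same way a flow of strength $\frac12$ runs counterclockwise around the boundary of $Q_1$. For general $R$ there is a flow of strength $1$ along each concentric square loop $\partial Q_j$, $1\le j\le R-1$, and of strength $\frac12$ along $\partial Q_R$. To check this on a horizontal edge $(x,x+e_1)$, suppose first that $|x|_\infty$ and $|x+e_1|_\infty$ are the distinct numbers $j$ and $j+1$ in some order. Then both dual neighbors have sup norm $j+\frac12$ and $v=0$. If both endpoints have sup norm $j$, then $|x_2|=j\ge1$, the two dual neighbors have sup norms $j\pm\frac12$, and their heights differ by $1$ if $j\le R-1$, by $\frac12$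 if $j=R$, by $0$ if $j>R$. Vertical edges are the same.

We shall use four properties.

**(V1) No divergence.** Write $\alpha,\beta,\gamma,\delta$ for the values of $H$ at $x+\frac12(\pm e_1\pm e_2)$ with signs $(++),(+-),(-+),(--)$. The flows out of $x$ in directions $e_1,e_2,-e_1,-e_2$ are $\alpha-\beta$, $\gamma-\alpha$, $-(\gamma-\delta)$, $-(\delta-\beta)$, so
$$\sum_kv(x,x+k)=(\alpha-\beta)+(\gamma-\alpha)-(\gamma-\delta)-(\delta-\beta)=0 .$$

**(V2) Size and support.** $|v|\le1$, because neighboring dual sites have sup norms differing by at most $1$. If $v\ne0$ on an edge, one of its two dual neighbors has $|y|_\infty\le R-\frac12$, and both endpoints are within sup distance $\frac12$ of it; so both endpoints are in $Q_R$. The drift components $\sum_k(e\cdot k)v(x,x+k)$, $e\in\{e_1,e_2\}$, are $(\alpha-\beta)+(\gamma-\delta)$ and $(\gamma-\alpha)+(\delta-\beta)$, at most $2$ in absolute value.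

**(V3) A straight stretch.** Let $R\ge256$ and let $x$ lie in the strip $|x_1|\le\frac R4$, $-\frac{7R}8\le x_2\le-\frac{3R}8$. The four dual sites $y$ around $x$ satisfy $|y_1|\le\frac R4+\frac12<\frac{3R}8-\frac12\le-y_2\le\frac{7R}8+\frac12<R$, so $H(y)=R+y_2$ there. Hence $v(x,x+e_1)=1$, $v(x,x-e_1)=-1$, $v(x,x\pm e_2)=0$. A walker that jumps from $x$ to $x+k$ at rate $1+v(x,x+k)$ has in this strip the rates $2,0,1,1$ in the directions $e_1,-e_1,e_2,-e_2$.

**(V4) A function that cancels the drift.** For $e\in\{e_1,e_2\}$ put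
$$G_R(x)=-(e\cdot x)\,\min\{1,(2R-|x|_\infty)_+/R\},\qquad x\in\mathbb Z^2 .$$
On $Q_R$, $G_R(x)=-e\cdot x$, so $v(x,x+k)\big(G_R(x+k)-G_R(x)\big)=-(e\cdot k)\,v(x,x+k)$ on every edge, by (V2). Also $|G_R|\le2R$. Since $G_R$ vanishes where $|x|_\infty\ge2R$, it changes only across edges with both endpoints in $Q_{2R}$; across an edge it changes by at most $1+2R\cdot\frac1R=3$.

**Proposition 1.1 (riding the vortex).** Let $R\ge256$ and $t=R/16$. Consider a walk whose rates in directions $e_1,-e_1,e_2,-e_2$ are $2,0,1,1$ whenever its first two coordinates lie in the strip of (V3), and whose start has $-\frac R4\le x_1\le0$, $-\frac{3R}4\le x_2\le-\frac R2$. With probability at least $\frac12$, its horizontal displacement at time $t$ is at least $t$.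

*Proof.* Compare with the walk that has these constant planar rates everywhere. Its horizontal displacement is nondecreasing, and at time $t$ it is Poisson with mean and variance $2t=\frac R8$. Chebyshev: it lies in $[\frac R{16},\frac{3R}{16}]$ except with probability at most $\frac R8\big(\frac{16}R\big)^2=\frac{32}R$. Its vertical displacement is a martingale with variance $\frac R8$ at time $t$. Doob: it stays in $[-\frac R8,\frac R8]$ up to time $t$ except with probability at most $\frac R8\big(\frac8R\big)^2=\frac8R$. As $\frac{40}R\le\frac12$, both happen with probability at least $\frac12$. Then up to time $t$ the first coordinate stays in $[-\frac R4,\frac{3R}{16}]$ and the second in $[-\frac{7R}8,-\frac{3R}8]$. The comparison walk never leaves the strip, so it can be taken equal to ours. $\square$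

**What it is for.** Scatter such vortices over the plane with about $R^{-3}$ centers per site. They cover a fraction of order $1/R$ of the plane, so for large $R$ a typical walker sees none. But with probability of order $1/R$ the walker starts in the right rectangle, and at time $t=R/16$ it has then moved a distance of order $R$. This contributes to $t^{-1}\mathbf E[X_1(t)^2]$ an amount of order $\frac1R\cdot\frac1R\cdot R^2=1$, from an event whose probability goes to $0$ as $R\to\infty$. At much later times the contribution should be gone, since a vortex cannot carry a walker farther than its diameter. If we use vortices of rapidly increasing radii, we may hope that $t^{-1}\mathbf E[X_1(t)^2]$ goes up and down forever, while the limit law of $X(t)/\sqrt t$ sees nothing. This will be the answer to the question that we now pose.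

## 2. Walks in bistochastic environments, and two clauses of a central limit theorem

**The environment.** Let $(\Omega,\mathcal F,\pi,\tau_z:z\in\mathbb Z^d)$ be a probability space with an ergodic measure-preserving $\mathbb Z^d$-action, and $\mathcal E=\{k\in\mathbb Z^d:|k|=1\}$. Let $p_k:\Omega\to[0,s^*]$, $k\in\mathcal E$, be bounded measurable functions that are **bistochastic**,
$$\sum_{k}p_k(\omega)=\sum_{k}p_{-k}(\tau_k\omega)\quad\text{for $\pi$-a.e. }\omega,$$
and **elliptic**: with $s_k(\omega)=\frac12\big(p_k(\omega)+p_{-k}(\tau_k\omega)\big)$ there is a constant $s_*>0$ with $s_k\ge s_*$ for all $k\in\mathcal E$, $\pi$-a.e. Put $P_k(\omega,x)=p_k(\tau_x\omega)$.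

**The walk.** Given $\omega$, $X(t)$ is the continuous-time Markov chain on $\mathbb Z^d$ with $X(0)=0$ that jumps from $x$ to $x+k$ at rate $P_k(\omega,x)$, $k\in\mathcal E$. Bistochasticity says that at each site the total rate out equals the total rate in: $\sum_kP_k(\omega,x)=\sum_kP_{-k}(\omega,x+k)$. Write $\mathbf P_\omega,\mathbf E_\omega$ for the quenched law and expectation, $\mathbf P,\mathbf E$ for the annealed ones ($\mathbf E[\cdot]=\int\mathbf E_\omega[\cdot]\,d\pi$), and $E$ for the expectation under $\pi$.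

**The CLT.** It has two clauses.

(i) The limits $(\sigma^2)_{ij}=\lim_{t\to\infty}t^{-1}\mathbf E[X_i(t)X_j(t)]$ exist and are finite.

(ii) With $W$ a centered Brownian motion with $\mathbf E[W_i(s)W_j(t)]=\min\{s,t\}(\sigma^2)_{ij}$, for every $m$, all $t_1,\dots,t_m\ge0$ and every bounded continuous $F:\mathbb R^{md}\to\mathbb R$,
$$\lim_{T\to\infty}\int_\Omega\Big|\mathbf E_\omega\Big[F\Big(\tfrac{X(Tt_1)}{\sqrt T},\dots,\tfrac{X(Tt_m)}{\sqrt T}\Big)\Big]-\mathbf E\big[F(W(t_1),\dots,W(t_m))\big]\Big|\,d\pi(\omega)=0 .$$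

This conclusion is known under an additional $\mathcal H_{-1}$-condition on the drift field. The question comes from Gady Kozma, Bálint Tóth, "Central Limit Theorem for Random Walks in Doubly Stochastic Random Environment: $\mathcal H_{-1}$ Suffices", arXiv:1702.06905 (2017): *if instead one assumes only the* **diffusive bound**
$$\mathbf E|X(t)|^2\le Ct\qquad\text{for some $C<\infty$ and all }t\ge0,$$
*does the CLT follow?*

**Two cases by hand.** If the $p_k$ are constants, bistochasticity is automatic and ellipticity says $p_k+p_{-k}\ge2s_*$. Then $X$ has independent increments with mean velocity $b=\sum_kkp_k$, and $\mathbf E|X(t)|^2=|b|^2t^2+t\sum_kp_k$. The diffusive bound holds exactly when $b=0$, and then the CLT is the classical one.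

Next, a *shear*: $d=2$, $\Omega=\{0,1\}$ with uniform measure, $\tau_za=a+z_2$ mod $2$, $p_{\pm e_1}(a)=1\pm\frac12(-1)^a$, $p_{\pm e_2}=1$. Alternate rows push right and left. The action is transitive on two points, hence ergodic; both sides of the bistochasticity relation equal $4$; $s_k\equiv1$. The horizontal drift is $\varphi(a)=p_{e_1}-p_{-e_1}=(-1)^a$. A vertical step flips it, so each of the two vertical directions contributes $-2\varphi$ to the generator applied to $\varphi$, which is therefore multiplied by $-4$. With $\eta_t=\tau_{X(t)}\omega$, the function $h(t)=\mathbf E[\varphi(\eta_t)X_1(t)]$ satisfies $h'=-4h+E[\varphi^2]=-4h+1$, so $h=\frac14(1-e^{-4t})$, and $\frac d{dt}\mathbf E[X_1^2]=2+2h$ gives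
$$\mathbf E[X_1(t)^2]=\tfrac52t-\tfrac18(1-e^{-4t}).$$
So the diffusive bound and clause (i) hold for $X_1$, with variance $\frac52$: the shear adds $\frac12$ to the variance $2$ of the simple walk.

**The answer.** Clause (ii) always follows, for a suitable matrix. Clause (i) does not if $d\ge2$, but does if $d=1$. For $e\in\mathbb R^d$ put $\varphi^e=\sum_k(e\cdot k)p_k$ (the drift in direction $e$), $\nabla_kf=f\circ\tau_k-f$, $Lf=\sum_kp_k\nabla_kf$, and $u^e_\lambda=(\lambda-L)^{-1}\varphi^e$ for $\lambda>0$. Norms $\|\cdot\|$ and products $\langle\cdot,\cdot\rangle$ are those of real $L^2(\pi)$.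

**Theorem A (all $d$).** Under the diffusive bound there is a deterministic matrix $\bar\sigma^2$, with $e\cdot\bar\sigma^2e\ge2s_*|e|^2$, such that the convergence displayed in (ii) holds with $W$ of covariance $\bar\sigma^2$. Moreover $t^{-q/2}\mathbf E|X(t)|^q\to\mathbf E|W(1)|^q$ for $0<q<2$; $\lim_{K\to\infty}\lim_{t\to\infty}t^{-1}\mathbf E[(e\cdot X(t))^2\wedge K^2t]=e\cdot\bar\sigma^2e$; and $\liminf_tt^{-1}\mathbf E[(e\cdot X(t))^2]\ge e\cdot\bar\sigma^2e$.

**Theorem B (criterion).** Under the diffusive bound, for each $e$ the following are equivalent: (a) $t^{-1}\mathbf E[(e\cdot X(t))^2]\to e\cdot\bar\sigma^2e$; (b) $\{t^{-1}(e\cdot X(t))^2\}_{t\ge1}$ is uniformly integrable; (c) $\lambda\|u^e_\lambda\|^2\to0$ and $(\nabla_ku^e_\lambda)_k$ converges strongly in $L^2$ as $\lambda\to0$. The CLT (i)–(ii) holds iff these hold for all $e$. (For example, it holds if $\mathbf E|X(t)|^{2+\varepsilon}\le Ct^{1+\varepsilon/2}$ for $t\ge1$.)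

**Theorem C (counterexample).** For every $d\ge2$ there is an environment satisfying all the hypotheses (with $s_k\equiv1$, $0\le p_k\le2$) and $\mathbf E|X(t)|^2\le Ct$ for all $t$, for which
$$\liminf_{t\to\infty}t^{-1}\mathbf E[X_1(t)^2]=\bar\sigma^2_{11},\qquad\limsup_{t\to\infty}t^{-1}\mathbf E[X_1(t)^2]\ge\bar\sigma^2_{11}+\tfrac1{1024}.$$
So the asymptotic covariance does not exist. In particular the range $q<2$ in Theorem A is sharp.

**Theorem D.** If $d=1$, the diffusive bound implies the CLT (i)–(ii).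

**Conventions.** The total jump rate is at most $2ds^*$, so the number of jumps up to time $t$ is dominated by a Poisson variable with mean $2ds^*t$. Hence Dynkin's formula holds for functions of $(\omega,x)$ that are bounded in $\omega$ and of polynomial growth in $x$. Statements for a.e. $\omega$ about the field $(\tau_x\omega)_x$ are understood for all $x$ simultaneously (we discard countably many null sets). The process $\eta_t=\tau_{X(t)}\omega$ is the environment seen from the walker; it is Markov with generator $L$, a bounded operator on each $L^p(\pi)$, and $(e^{tL}f)(\omega)=\mathbf E_\omega f(\eta_t)$. Thus $u^e_\lambda=\int_0^\infty e^{-\lambda t}e^{tL}\varphi^e\,dt$, and $|u^e_\lambda|\le\|\varphi^e\|_\infty/\lambda$.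

## 3. Energy identities and ergodicity of the environment seen from the walker

**Step 1: $\pi$ is stationary.** For $h\in L^1(\pi)$, invariance of $\pi$, the change $k\to-k$ and bistochasticity give
$$\sum_kE[p_k\,h\circ\tau_k]=E\Big[h\sum_kp_{-k}\circ\tau_k\Big]=E\Big[h\sum_kp_k\Big],\qquad\text{so}\qquad E[Lh]=0 .\tag{1}$$
Hence $\eta$ is stationary under $\mathbf P$, and $e^{tL}$ is a contraction on $L^2(\pi)$.

**Step 2: the energy.** We compute $\langle f,-Lf\rangle$. With $a=f$, $b=f\circ\tau_k$ we have $ab-a^2=-\frac12(a-b)^2+\frac12(b^2-a^2)$. Multiply by $p_k$, sum over $k$, take $E$; the last part is $\frac12E[L(f^2)]=0$. So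
$$\langle f,-Lf\rangle=\tfrac12\sum_kE[p_k(\nabla_kf)^2].$$

**Step 3: from $p_k$ to $s_k$.** Call a family $\theta=(\theta_k)$ *antisymmetric* if $\theta_{-k}\circ\tau_k=-\theta_k$. Examples: $\theta_k=\nabla_kf$, since $(f\circ\tau_{-k}-f)\circ\tau_k=f-f\circ\tau_k$; and $\theta_k=e\cdot k$. If $\theta,\theta'$ are antisymmetric families in $L^2$, then
$$\sum_kE[p_k\theta_k\theta'_k]=\sum_kE[s_k\theta_k\theta_k'].\tag{2}$$
Indeed $E[p_{-k}\theta_{-k}\theta'_{-k}]=E[(p_{-k}\theta_{-k}\theta'_{-k})\circ\tau_k]=E[(p_{-k}\circ\tau_k)\theta_k\theta'_k]$; sum over $k$ and average with the original expression. In particular $\langle f,-Lf\rangle=\frac12\sum_kE[s_k(\nabla_kf)^2]\ge\frac{s_*}2\sum_k\|\nabla_kf\|^2$.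

**Step 4: $\eta$ is ergodic.** This is needed for Birkhoff's theorem in Section 8. Let $\mathcal I$ be a shift-invariant event of $\eta$, and $h(\omega)=\mathbf P_\omega(\mathcal I)$. By the Markov property, $\mathbf P(\mathcal I\mid\eta_s,s\le t)=h(\eta_t)$, which converges to $1_{\mathcal I}$ a.s. and in $L^1$ by martingale convergence. By stationarity and invariance of $\mathcal I$, $\mathbf E|h(\eta_t)-1_{\mathcal I}|$ does not depend on $t$; so it is $0$, and $1_{\mathcal I}=h(\eta_0)$ a.s. Thus $h=1_B$ for some $B\in\mathcal F$. Also $e^{tL}h=h$ for all $t$, so $L1_B=0$, and Step 3 gives $\nabla_k1_B=0$ for all $k$. So $B$ is $\tau$-invariant and $\mathbf P(\mathcal I)=\pi(B)\in\{0,1\}$.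

## 4. An exact formula for the Laplace transform of the second moment

**Proposition 4.1.** For every environment as in Section 2 (no diffusive bound assumed), with $u=u^e_\lambda$,
$$\lambda^2\int_0^\infty e^{-\lambda t}\,\mathbf E[(e\cdot X(t))^2]\,dt=2\lambda\|u\|^2+\sum_kE\big[s_k(e\cdot k+\nabla_ku)^2\big].\tag{3}$$

*Proof.* Write $\varphi=\varphi^e$, $a=\sum_k(e\cdot k)^2E[p_k]$, $b=\sum_k(e\cdot k)E[p_k\,u\circ\tau_k]$. Dynkin's formula and stationarity give
$$\frac d{dt}\mathbf E[(e\cdot X)^2]=a+2\,\mathbf E[\varphi(\eta_t)\,e\cdot X(t)].$$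
To evaluate the cross term, consider $h(t)=\mathbf E[u(\eta_t)\,e\cdot X(t)]$. A jump by $k$ changes $u(\eta)\,e\cdot x$ into $u(\tau_k\eta)(e\cdot x+e\cdot k)$, so, using $Lu=\lambda u-\varphi$,
$$h'(t)=\mathbf E[(Lu)(\eta_t)\,e\cdot X]+b=\lambda h(t)-\mathbf E[\varphi(\eta_t)\,e\cdot X]+b .$$
As $h(0)=0$ and $h$ grows at most linearly, integration by parts gives $\int_0^\infty e^{-\lambda t}(\lambda h-h')\,dt=0$, that is, $\int_0^\infty e^{-\lambda t}\mathbf E[\varphi(\eta_t)e\cdot X]dt=b/\lambda$. The left side of (3) is $\lambda\int_0^\infty e^{-\lambda t}\frac d{dt}\mathbf E[(e\cdot X)^2]dt=a+2b$. Now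
$$b=\langle\varphi,u\rangle+\sum_k(e\cdot k)E[p_k\nabla_ku],\qquad\langle\varphi,u\rangle=\langle(\lambda-L)u,u\rangle=\lambda\|u\|^2+\tfrac12\sum_kE[s_k(\nabla_ku)^2].$$
By (2), $p_k$ may be replaced by $s_k$ in $a$ and in the last sum of $b$. So $a+2b=2\lambda\|u\|^2+\sum_kE[s_k\{(e\cdot k)^2+2(e\cdot k)\nabla_ku+(\nabla_ku)^2\}]$. $\square$

**Check on the shear.** Here $L\varphi=-4\varphi$, so $u_\lambda=\varphi/(\lambda+4)$ and $\nabla_{\pm e_2}u_\lambda=-2u_\lambda$. The right side of (3) is $\frac{2\lambda}{(\lambda+4)^2}+2+\frac{8}{(\lambda+4)^2}=2+\frac2{\lambda+4}$. The left side, from the explicit second moment, is $\frac52-\frac{\lambda^2}8\big(\frac1\lambda-\frac1{\lambda+4}\big)=\frac52-\frac\lambda{2(\lambda+4)}=2+\frac2{\lambda+4}$.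

**The resolvent martingale.** Since $\varphi^e+Lu_\lambda=\lambda u_\lambda$,
$$M^\lambda_t=e\cdot X(t)+u_\lambda(\eta_t)-u_\lambda(\eta_0)-\lambda\int_0^tu_\lambda(\eta_s)\,ds\tag{4}$$
is a martingale. It has finite variation and bounded jumps $(e\cdot k+\nabla_ku_\lambda)(\eta_{t-})$, and all its moments are finite. From $d(M^2)=2M_-dM+(\Delta M)^2$, stationarity and (2),
$$\mathbf E[(M^\lambda_t)^2]=t\sum_kE[s_k(e\cdot k+\nabla_ku_\lambda)^2].\tag{5}$$

## 5. How far the resolvent martingale goes

Here is the natural plan. Under the diffusive bound the left side of (3) is at most $\lambda^2\int_0^\infty e^{-\lambda t}C|e|^2t\,dt=C|e|^2$. So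
$$\lambda\|u_\lambda\|^2\quad\text{and}\quad\|\nabla_ku_\lambda\|\quad\text{are bounded as }\lambda\to0.\tag{6}$$
Take $\lambda=1/t$ in (4) and hope that $e\cdot X(t)$ is $M^{\lambda}_t$ plus an error that is small compared with $\sqrt t$; then apply a martingale CLT. The three error terms have $L^2(\mathbf P)$-norms at most $\|u_\lambda\|$, $\|u_\lambda\|$ and $\lambda t\|u_\lambda\|=\|u_\lambda\|$. This is where the plan stops: (6) gives $\|u_{1/t}\|=O(\sqrt t)$, the same order as $X(t)$ itself, while we need $o(\sqrt t)$. In addition the martingale changes with $t$, and (6) gives only weak, not strong, limit points of $\nabla u_\lambda$.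

To run the plan in $L^2$ one needs exactly condition (c) of Theorem B. By that theorem (c) is equivalent to convergence of the second moments, and by Theorem C this may fail. So no better $L^2$ estimate can save the plan: errors must be measured differently. The idea is to take *one* weak limit $\psi$ of $\nabla u_\lambda$, which gives an exact martingale $X(t)+\Psi(\omega,X(t))$ with a single *corrector* $\Psi$, and to show $\Psi(\omega,X(t))=o(\sqrt t)$ only *in probability*. For this one has to know where the walker is. The second moment bound says that it is in a ball of radius $K\sqrt t$ with high probability, and a heat kernel bound says that in this ball it is spread out at most like the uniform measure. So an average of $\Psi(\cdot,x)^2$ over the ball suffices, and this average is easy.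

## 6. A heat kernel bound from Nash's inequality

**Lemma 6.1.** There is $C'=C'(d,s_*)$ with $\mathbf P_\omega(X(t)=x)\le C't^{-d/2}$ for $\pi$-a.e. $\omega$, all $x$, all $t>0$.

*Proof.* **Step 1: the quenched generator.** Put $L_\omega f(x)=\sum_kP_k(\omega,x)(f(x+k)-f(x))$, a bounded operator on $\ell^1$ and $\ell^2(\mathbb Z^d)$. The computation of Section 3, with sums over $x$ in place of $E$, gives $\langle f,L_\omega f\rangle_{\ell^2}=-\frac12\sum_{x,k}s_k(\tau_x\omega)(f(x+k)-f(x))^2$. By bistochasticity the adjoint is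
$$L^*_\omega f(x)=\sum_kP_{-k}(\omega,x+k)f(x+k)-\sum_kP_k(\omega,x)f(x)=\sum_kP_{-k}(\omega,x+k)(f(x+k)-f(x)).$$
The off-diagonal entries of both operators are nonnegative and the diagonal entries are bounded below, so $e^{tL_\omega}$ and $e^{tL_\omega^*}$ preserve positivity. Both preserve $\sum_xf(x)$ on $\ell^1$, because $L^*_\omega1=L_\omega1=0$.

**Step 2: Nash's inequality,** which bounds the energy from below. With $\mathcal D(f)=\sum_{x,k}(f(x+k)-f(x))^2$,
$$\|f\|_2^{2+4/d}\le C_d\|f\|_1^{4/d}\mathcal D(f).$$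
Use the Fourier transform on $[-\pi,\pi]^d$. There $|\hat f|\le\|f\|_1$, and $\sum_k|e^{ik\cdot\theta}-1|^2=8\sum_j\sin^2(\theta_j/2)\ge\frac8{\pi^2}|\theta|^2$, so $\mathcal D(f)\ge\frac8{\pi^2}(2\pi)^{-d}\int|\theta|^2|\hat f|^2d\theta$. Splitting $\|f\|_2^2=(2\pi)^{-d}\int|\hat f|^2$ at $|\theta|=\rho$ gives
$$\|f\|_2^2\le c_d\rho^d\|f\|_1^2+\tfrac{\pi^2}8\rho^{-2}\mathcal D(f)\qquad(\rho>0).$$
Choose $\rho^{d+2}=\mathcal D(f)/\|f\|_1^2$ (for $f\neq0$ in $\ell^1$): $\|f\|_2^2\le(c_d+\frac{\pi^2}8)\mathcal D(f)^{d/(d+2)}\|f\|_1^{4/(d+2)}$. Raise this to the power $(d+2)/d$.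

**Step 3: decay in $\ell^2$.** Let $f_t=e^{tL_\omega}\delta_x$ or $e^{tL^*_\omega}\delta_x$. By Step 1, $\|f_t\|_1=1$. So $y(t)=\|f_t\|_2^2$ satisfies $y'\le-s_*\mathcal D(f_t)\le-s_*C_d^{-1}y^{1+2/d}$. Hence $(y^{-2/d})'\ge\frac{2s_*}{dC_d}$, and $y(t)\le C''t^{-d/2}$.

**Step 4: the pointwise bound.** $\mathbf P_\omega(X(t)=x)=(e^{tL_\omega}\delta_x)(0)=\sum_y(e^{\frac t2L^*_\omega}\delta_0)(y)(e^{\frac t2L_\omega}\delta_x)(y)\le C''(t/2)^{-d/2}$ by Cauchy–Schwarz. $\square$

## 7. Cocycles, and why they are small along the walk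

**Definition.** Let $G$ be the closure of $\{\nabla f=(\nabla_kf)_k:f\in L^2(\pi)\}$ in $\bigoplus_{k\in\mathcal E}L^2(\pi)$. It is a closed subspace, hence weakly closed. For $\psi\in G$, passing to the limit from gradients, $E\psi_k=0$ and $\psi_{-k}\circ\tau_k=-\psi_k$.

If $\nabla f_n\to\psi$, then for each $x$ the functions $f_n\circ\tau_x-f_n$ are sums of shifted gradients along a path from $0$ to $x$, so they are Cauchy in $L^2$. Their limit $\Psi(\cdot,x)$, the **cocycle** of $\psi$, satisfies
$$\Psi(\omega,0)=0,\qquad\Psi(\omega,x+k)-\Psi(\omega,x)=\psi_k(\tau_x\omega)\quad\text{a.e.}$$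

**Examples.** In the shear, $\psi=\nabla(\varphi/4)$ has $\Psi(a,x)=\frac14\big((-1)^{a+x_2}-(-1)^a\big)$. A cocycle need not be of the form $f\circ\tau_x-f$. Let $d=1$ and let $\xi\circ\tau_j$, $j\in\mathbb Z$, be i.i.d. fair signs; put $\psi_1=\xi$, $\psi_{-1}=-\xi\circ\tau_{-1}$. With $Uf=f\circ\tau_1$, the closure of the range of $U-1$ is the orthogonal complement of the invariant functions, i.e. of the constants, so $\psi\in G$. The cocycle is the simple random walk $\sum_{j<x}\xi\circ\tau_j$ for $x>0$, with norm $\sqrt x$, whereas $\|f\circ\tau_x-f\|\le2\|f\|$.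

**Average sublinearity.** Given $\delta>0$, choose $f_\delta\in L^2$ with $\max_k\|\psi_k-\nabla_kf_\delta\|\le\delta$. Along a shortest path from $0$ to $x$ we compare $\Psi(\cdot,x)$ with $f_\delta\circ\tau_x-f_\delta$ and get
$$\|\Psi(\cdot,x)\|\le\delta|x|_1+2\|f_\delta\|.\tag{7}$$

**Lemma 7.1.** Under the diffusive bound, for every $\psi\in G$ with cocycle $\Psi$, $s^{-1/2}\Psi(\omega,X(s))\to0$ in $\mathbf P$-probability as $s\to\infty$.

*Proof.* Let $\varepsilon,K>0$. We split according to whether $|X(s)|\le K\sqrt s$. Outside we use the diffusive bound; inside we write $\mathbf P(X(s)=x,|\Psi(\omega,x)|>\varepsilon\sqrt s)=\int1\{|\Psi(\omega,x)|>\varepsilon\sqrt s\}\mathbf P_\omega(X(s)=x)\,d\pi$ and use Lemma 6.1, then Chebyshev and (7), with $|x|_1^2\le d|x|^2$: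
$$\mathbf P(|\Psi(\omega,X(s))|>\varepsilon\sqrt s)\le\frac C{K^2}+C's^{-d/2}\sum_{|x|\le K\sqrt s}\pi(|\Psi(\cdot,x)|>\varepsilon\sqrt s)$$
$$\le\frac C{K^2}+C's^{-d/2}(2K\sqrt s+1)^d\,\frac{2\delta^2dK^2s+8\|f_\delta\|^2}{\varepsilon^2s}.$$
As $s\to\infty$ the right side tends to $\frac C{K^2}+C'(2K)^d\,2\delta^2dK^2\varepsilon^{-2}$. Let $\delta\to0$, then $K\to\infty$. $\square$

## 8. A quenched central limit theorem for the exact martingales

**Lemma 8.1.** Let $c\in\mathbb R^{r\times d}$, let $\psi^{(1)},\dots,\psi^{(r)}\in G$ with cocycles $\Psi=(\Psi^{(i)})_i$, and put $\zeta_k=ck+\psi_k\in\mathbb R^r$. Suppose $\sum_kp_k\zeta_k=0$ a.e. Put $M_t=cX(t)+\Psi(\omega,X(t))$, $\Gamma_{ij}=\sum_kp_k\zeta^{(i)}_k\zeta_k^{(j)}\in L^1(\pi)$ and $\Sigma=E\Gamma$. Then: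

(α) $\mathbf E[M^{(i)}_tM^{(j)}_t]=t\Sigma_{ij}$, with $\Sigma_{ij}=\sum_kE[s_k\zeta^{(i)}_k\zeta^{(j)}_k]$.

(β) For a.e. $\omega$, the finite-dimensional distributions of $(T^{-1/2}M_{Tt})_{t\ge0}$ under $\mathbf P_\omega$ converge, as $T\to\infty$, to those of a Brownian motion with covariance $\Sigma$.

The diffusive bound is not assumed here. Note that $M$ is constant between jumps of $X$, and jumps by $\zeta_k(\eta_{t-})$ when $X$ jumps by $k$.

*Proof of (α).* The point is to justify the second moment although $\Psi$ is unbounded; we localize. Let $\rho_n$ be the exit time of $X$ from $\{|x|\le n\}$. For a.e. $\omega$, $M_{\cdot\wedge\rho_n}$ takes finitely many values, and $\sum_kp_k\zeta_k=0$ at all sites makes it a bounded $\mathbf P_\omega$-martingale, with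
$$\mathbf E_\omega[M^{(i)}_{t\wedge\rho_n}M^{(j)}_{t\wedge\rho_n}]=\mathbf E_\omega\int_0^{t\wedge\rho_n}\Gamma_{ij}(\eta_s)\,ds .$$
Since $\mathbf E\int_0^t\Gamma_{ii}(\eta_s)ds=tE\Gamma_{ii}<\infty$, for a.e. $\omega$ the martingale $n\mapsto M_{t\wedge\rho_n}$ is bounded in $L^2(\mathbf P_\omega)$. It therefore converges in $L^2(\mathbf P_\omega)$, and the limit is $M_t$, as $\rho_n\to\infty$. On the right, $|\Gamma_{ij}|\le\operatorname{tr}\Gamma$ allows dominated convergence. So $\mathbf E_\omega[M^{(i)}_tM^{(j)}_t]=\mathbf E_\omega\int_0^t\Gamma_{ij}(\eta_s)ds$; integrate over $\pi$. The formula for $\Sigma$ is (2), since $\zeta$ is antisymmetric.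

*Proof of (β).* **Step 1: laws of large numbers.** By Birkhoff's theorem and the ergodicity of $\eta$, for a.e. $\omega$, $\mathbf P_\omega$-a.s., for all $t\ge0$ and $K\in\mathbb N$,
$$T^{-1}\int_0^{Tt}\Gamma(\eta_s)ds\to t\Sigma,\qquad T^{-1}\int_0^{Tt}\Gamma^{(K)}(\eta_s)ds\to tE\Gamma^{(K)},\qquad\Gamma^{(K)}=\sum_kp_k|\zeta_k|^21\{|\zeta_k|>K\}.$$
Fix such an $\omega$ and a bounded step function $\xi:[0,t_*]\to\mathbb R^r$.

**Step 2: an exponential martingale.** Put $Y_t=T^{-1/2}\int_0^t\xi_s\cdot dM_{Ts}$ and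
$$C_t=\int_0^tT\sum_kp_k(\eta_{Ts})\big(e^{i\xi_s\cdot\zeta_k(\eta_{Ts})/\sqrt T}-1\big)ds=\int_0^tT\sum_kp_k(\eta_{Ts})\Big(e^{i\xi_s\cdot\zeta_k/\sqrt T}-1-\tfrac{i\xi_s\cdot\zeta_k}{\sqrt T}\Big)ds,$$
where the equality uses $\sum_kp_k\zeta_k=0$. By Dynkin's formula (bounded function, bounded rates), $\mathcal N_t=e^{iY_t}-\int_0^te^{iY_s}dC_s$ is a bounded martingale on $[0,t_*]$. As $C$ is continuous, $d(e^{iY-C})=e^{-C}d\mathcal N$, and $|C_t|\le4ds^*Tt$; so $e^{iY_t-C_t}$ is a bounded martingale with expectation $1$.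

**Step 3: $C_{t_*}$ becomes deterministic.** Let $A_t=\frac12\int_0^t\xi_s\cdot\Gamma(\eta_{Ts})\xi_s\,ds$ and $a=\frac12\int_0^{t_*}\xi_s\cdot\Sigma\xi_s\,ds$. By Step 1, applied on each interval where $\xi$ is constant, $A_{t_*}\to a$ a.s. From $|e^{iy}-1-iy|\le y^2/2$ we get $|C_t|\le A_t$. From $|e^{iy}-1-iy+\frac{y^2}2|\le\min(y^2,|y|^3)$, using $y^2$ where $|\zeta_k|>K$ and $|y|^3$ where $|\zeta_k|\le K$,
$$|C_{t_*}+A_{t_*}|\le|\xi|_\infty^2\int_0^{t_*}\Big(\Gamma^{(K)}+\frac{K|\xi|_\infty}{\sqrt T}\operatorname{tr}\Gamma\Big)(\eta_{Ts})\,ds .$$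
As $T\to\infty$ the limsup is at most $|\xi|_\infty^2t_*E\Gamma^{(K)}$, which tends to $0$ as $K\to\infty$. So $C_{t_*}\to-a$ a.s.

**Step 4: characteristic functions.** The random variable $e^{-C_{t_*}}$ is not bounded uniformly in $T$, so we stop. Let $S=\inf\{t:A_t\ge a+1\}\wedge t_*$. Then $\mathbf P_\omega(S=t_*)\to1$, and $|e^{iY_S-C_S}|\le e^{A_S}\le e^{a+1}$. The difference $e^{iY_S-C_S}-e^{iY_{t_*}+a}$ is bounded and tends to $0$ in probability, since on $\{S=t_*\}$ its modulus is $|e^{-C_{t_*}}-e^a|$. As $\mathbf E_\omega e^{iY_S-C_S}=1$, we get $\mathbf E_\omega e^{iY_{t_*}}\to e^{-a}$. Since $\xi$ was an arbitrary step function, $Y_{t_*}$ is an arbitrary linear combination of increments of $T^{-1/2}M_{T\cdot}$, and $e^{-a}$ is the corresponding value for Brownian motion with covariance $\Sigma$. Lévy's continuity theorem gives (β). $\square$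

## 9. The Gaussian limit from the diffusive bound (proof of Theorem A)

**Step 1: the corrector.** We find $\psi\in G$ with
$$\sum_kp_k\psi_k=-\varphi^e.\tag{8}$$
By (6), along some $\lambda_j\to0$, $\nabla u_{\lambda_j}\rightharpoonup\psi$ weakly, and $\psi\in G$ as $G$ is weakly closed. By (6) also $\|\lambda u_\lambda\|=O(\lambda^{1/2})$, so $Lu_{\lambda_j}=\lambda_ju_{\lambda_j}-\varphi^e\to-\varphi^e$. On the other hand $Lu_{\lambda_j}=\sum_kp_k\nabla_ku_{\lambda_j}\rightharpoonup\sum_kp_k\psi_k$, because multiplication by the bounded function $p_k$ is weakly continuous. This is (8). Fix a solution $\psi^{(i)}$ for each $e=e_i$; write $\psi_k=(\psi^{(i)}_k)_i$, with vector cocycle $\Psi$.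

**Step 2: the martingale CLT and nondegeneracy.** Lemma 8.1 applies with $c=I$ and $\zeta_k=k+\psi_k$: (8) says $\sum_kp_k\zeta_k=0$. So for a.e. $\omega$ the finite-dimensional distributions of $T^{-1/2}M_{T\cdot}$, $M_t=X(t)+\Psi(\omega,X(t))$, converge under $\mathbf P_\omega$ to those of $W$ with covariance $\bar\sigma^2:=E\Gamma$. Since $E\psi_k=0$,
$$e\cdot\bar\sigma^2e=\sum_kE[s_k(e\cdot k+e\cdot\psi_k)^2]\ge s_*\sum_k\big(E[e\cdot k+e\cdot\psi_k]\big)^2=2s_*|e|^2 .$$

**Step 3: replacing $M$ by $X$, for Lipschitz $F$.** Let $F$ be bounded and Lipschitz. By Lemma 7.1 for each component and each $t_i>0$ (terms with $t_i=0$ vanish),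
$$\int\big|\mathbf E_\omega F(T^{-1/2}X(Tt_\cdot))-\mathbf E_\omega F(T^{-1/2}M_{Tt_\cdot})\big|d\pi\le\mathbf E\Big[\min\Big(2\|F\|_\infty,\mathrm{Lip}(F)\sum_iT^{-1/2}|\Psi(\omega,X(Tt_i))|\Big)\Big]\to0 .$$
By Step 2 and bounded convergence, $\mathbf E_\omega F(T^{-1/2}M_{Tt_\cdot})\to\mathbf EF(W(t_1),\dots,W(t_m))$ in $L^1(\pi)$. So the convergence in (ii) holds for Lipschitz $F$.

**Step 4: all bounded continuous $F$.** Write $\mathcal X_T=T^{-1/2}(X(Tt_1),\dots,X(Tt_m))$ and $\mathcal W=(W(t_1),\dots,W(t_m))$. Given $\varepsilon>0$ choose a Lipschitz cutoff $0\le\chi\le1$ with compact support and $\mathbf E[1-\chi(\mathcal W)]\le\varepsilon$. The function $F\chi$ is continuous with compact support, so there is a bounded Lipschitz $F_\varepsilon$ with $|F\chi-F_\varepsilon|\le\varepsilon$. Then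
$$\big|\mathbf E_\omega F(\mathcal X_T)-\mathbf EF(\mathcal W)\big|\le2\varepsilon+\big|\mathbf E_\omega F_\varepsilon(\mathcal X_T)-\mathbf EF_\varepsilon(\mathcal W)\big|+\|F\|_\infty\big(\mathbf E_\omega[(1-\chi)(\mathcal X_T)]+\mathbf E[(1-\chi)(\mathcal W)]\big).$$
Both $F_\varepsilon$ and $1-\chi$ are bounded and Lipschitz, so Step 3 shows that the $\pi$-integral of the right side has limsup at most $2\varepsilon+2\|F\|_\infty\varepsilon$. Let $\varepsilon\to0$.

**Step 5: moments.** By Step 4 with $m=1$, $t_1=1$, $X(t)/\sqrt t\Rightarrow W(1)$ under $\mathbf P$. For $q<2$, $|X(t)/\sqrt t|^q$ is bounded in $L^{2/q}(\mathbf P)$, hence uniformly integrable, and its mean converges. As $y\mapsto y^2\wedge K^2$ is bounded and continuous, $t^{-1}\mathbf E[(e\cdot X)^2\wedge K^2t]\to\mathbf E[(e\cdot W(1))^2\wedge K^2]$, and this tends to $e\cdot\bar\sigma^2e$ as $K\to\infty$. Since the truncated moments are lower bounds, the liminf statement follows (Fatou's lemma). $\square$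

**Uniqueness of the corrector.** We shall need that the whole family $\nabla u_\lambda$ converges weakly. Let $\theta\in G$ be the difference of two solutions of (8), with cocycle $\Theta$. Lemma 8.1 with $c=0$, $\zeta_k=\theta_k$ shows that $t^{-1/2}\Theta(\omega,X(t))$ converges in law to $N(0,\sum_kE[s_k\theta_k^2])$; by Lemma 7.1 it converges to $0$. So $\sum_kE[s_k\theta_k^2]=0$ and $\theta=0$. Hence for every $e$, with $\psi^e:=\sum_ie_i\psi^{(i)}$,
$$\nabla u^e_\lambda\rightharpoonup\psi^e\quad\text{as }\lambda\to0,\tag{9}$$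
since every sequence has, by Step 1, a further subsequence with weak limit solving (8), and $\psi^e$ is the only solution.

## 10. Uniform integrability and strong convergence of the resolvent gradients (proof of Theorem B)

Write $Z_t=t^{-1}(e\cdot X(t))^2$ and $\sigma_e=e\cdot\bar\sigma^2e$. By Theorem A, $\mathbf E[Z_t\wedge K]\to\mathbf E[(e\cdot W(1))^2\wedge K]=:\sigma_{e,K}$ for each $K$, and $\sigma_{e,K}\uparrow\sigma_e$.

**(a)$\Rightarrow$(b).** If $Z_t>2K$ then $Z_t\le2(Z_t-K)$, so $\mathbf E[Z_t;Z_t>2K]\le2(\mathbf E[Z_t]-\mathbf E[Z_t\wedge K])\to2(\sigma_e-\sigma_{e,K})$ as $t\to\infty$. This is small for large $K$, so the tails are small uniformly over $t\ge t_0$ for some $t_0$. For $1\le t\le t_0$, $Z_t$ is dominated by $|e|^2$ times the square of a Poisson variable.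

**(b)$\Rightarrow$(a).** $0\le\mathbf E[Z_t]-\mathbf E[Z_t\wedge K]\le\mathbf E[Z_t;Z_t>K]$ is small uniformly in $t\ge1$ for $K$ large; let $t\to\infty$, then $K\to\infty$.

**(a)$\Rightarrow$(c).** We read (3) as $\lambda\to0$. If $t^{-1}\mathbf E[(e\cdot X)^2]\to\sigma_e$, the left side tends to $\sigma_e$ (Abelian theorem). So
$$2\lambda\|u_\lambda\|^2+\sum_kE[s_k(e\cdot k+\nabla_ku_\lambda)^2]\to\sum_kE[s_k(e\cdot k+\psi^e_k)^2].$$
By (9) and weak lower semicontinuity of norms, the liminf of the second term on the left is at least the right side. Hence $\lambda\|u_\lambda\|^2\to0$, and the norms, weighted by $s_k\in[s_*,s^*]$, converge. Weak convergence and convergence of norms give strong convergence.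

**(c)$\Rightarrow$(a).** Now the plan of Section 5 works. By (9) the strong limit is $\psi^e$. Put $\lambda=1/t$ and $M_t=e\cdot X(t)+\Psi^e(\omega,X(t))$. The process $M-M^\lambda$ has jumps $(\psi^e_k-\nabla_ku_\lambda)(\eta_{s-})$. Stopped at $\rho_n$ it is a bounded martingale on bounded time intervals, because $u_\lambda$ is bounded. The localization in the proof of Lemma 8.1(α), with $\sum_kp_k(\psi^e_k-\nabla_ku_\lambda)^2$ in place of $\Gamma$, gives
$$\mathbf E(M_t-M^\lambda_t)^2=t\sum_kE[s_k(\psi^e_k-\nabla_ku_\lambda)^2]=o(t).$$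
The three remaining terms of $M^\lambda_t-e\cdot X(t)$ have $L^2$-norms at most $\|u_\lambda\|=o(\lambda^{-1/2})=o(\sqrt t)$. So $\mathbf E(e\cdot X(t)-M_t)^2=o(t)$, while $\mathbf E[M_t^2]=t\sigma_e$ by Lemma 8.1(α). This gives (a).

**The CLT.** If (i)–(ii) hold with some $\sigma^2$, then by Theorem A and uniqueness of weak limits $\sigma^2=\bar\sigma^2$, and (i) is (a) for all $e$. Conversely, (a) for all $e$ gives (i) with $\sigma^2=\bar\sigma^2$ by polarization, and (ii) is Theorem A. Finally, if $\mathbf E|X(t)|^{2+\varepsilon}\le Ct^{1+\varepsilon/2}$ for $t\ge1$, then $Z_t$ is bounded in $L^{1+\varepsilon/2}$ over $t\ge1$, and (b) holds for every $e$. $\square$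

## 11. One dimension: no room for circulation (proof of Theorem D)

**Step 1: the environment is reversible.** Let $d=1$ and $j=p_1-p_{-1}\circ\tau_1$, the net flow through the edge from $0$ to $1$. Bistochasticity $p_1+p_{-1}=p_{-1}\circ\tau_1+p_1\circ\tau_{-1}$ says $j=p_1\circ\tau_{-1}-p_{-1}=j\circ\tau_{-1}$, so $j\equiv c$ is constant by ergodicity. Then $\mathbf EX(t)=tE[p_1-p_{-1}]=tE[j]=ct$, and $(ct)^2\le\mathbf E[X(t)^2]\le Ct$ forces $c=0$. Hence $p_{-k}\circ\tau_k=p_k$ for $k=\pm1$, and $E[f\,p_k\,g\circ\tau_k]=E[f\circ\tau_{-k}\,p_{-k}\,g]$ shows that $L$ is self-adjoint. By Section 3, $-L$ is nonnegative.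

**Step 2: condition (c) by the spectral theorem.** Take $e=1$; other $e$ follow by linearity. Let $\mu$ be the spectral measure of $\varphi$ with respect to $-L$. By (6),
$$\int\frac{d\mu(s)}{\lambda+s}=\langle\varphi,u_\lambda\rangle=\lambda\|u_\lambda\|^2+\tfrac12\sum_kE[s_k(\nabla_ku_\lambda)^2]$$
is bounded, so by monotone convergence $\int s^{-1}d\mu<\infty$ and $\mu(\{0\})=0$. Dominated convergence with respect to the finite measure $d\mu/s$ gives
$$\lambda\|u_\lambda\|^2=\int\frac{\lambda s}{(\lambda+s)^2}\,\frac{d\mu(s)}s\to0,$$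
as the first factor is at most $\frac14$ and tends to $0$. Likewise, as $\lambda,\lambda'\to0$,
$$\tfrac12\sum_kE[s_k(\nabla_ku_\lambda-\nabla_ku_{\lambda'})^2]=\int s\Big(\frac1{\lambda+s}-\frac1{\lambda'+s}\Big)^2d\mu(s)\to0,$$
since the integrand is at most $1/s$. As $s_k\ge s_*$, $\nabla_ku_\lambda$ is Cauchy in $L^2$, and (c) holds. Theorem B concludes. $\square$

## 12. Vortices on all scales

For $d\ge2$ we now build the environment of Theorem C.

**Scales.** Let $r_1<r_2<\dots$ be even integers with $r_1\ge16$, $r_n\mid r_{n+1}$, $r_{n+1}^2\ge r_n^3$; the sequence will be chosen further in Section 15. Put $R_n=r_n^2$ (radii) and $N_n=r_n^3$ (spacings). Then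
$$N_n^2=R_n^3,\quad4R_n<N_n\le R_{n+1},\quad R_{n+1}\ge4R_n,\quad R_1\ge256,\quad N_n\mid N_{n+1},\quad\sum_{m>n}\frac1{R_m}\le\frac43\,\frac1{R_{n+1}}.$$
Here $4R_n<N_n$ is $r_n>4$, $N_n\le R_{n+1}$ is $r_n^3\le r_{n+1}^2$, and the last bound is a geometric series.

**The probability space.** Let $\Omega=\varprojlim(\mathbb Z/N_n)^2$ with Haar probability $\pi$: an element is a sequence $\omega=(a_n)_n$ with $a_{n+1}\equiv a_n$ mod $N_n$, and each $a_n$ is uniform. For $z\in\mathbb Z^d$ let $\tau_z$ add $(z_1,z_2)$ to every $a_n$. This preserves $\pi$. It is ergodic: if $f\in L^2$ is invariant, $E[f\mid a_n]$ is a translation invariant function of $a_n\in(\mathbb Z/N_n)^2$, hence constant, and $E[f\mid a_n]\to f$ by martingale convergence.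

**Centers.** Let $Z_n(\omega)=\{z\in\mathbb Z^2:a_n+z\equiv0\bmod N_n\}$, the scale-$n$ centers: a randomly shifted copy of $N_n\mathbb Z^2$. Then $Z_n(\tau_x\omega)=Z_n(\omega)-(x_1,x_2)$, and $Z_m\subset Z_n$ for $m>n$.

**Definition.** A center $z\in Z_n$ is **active** (at scale $n$) if $z+Q_{2R_n}$ is disjoint from $z'+Q_{2R_m}$ for all $m>n$ and $z'\in Z_m$. So large vortices delete the smaller ones near them.

The boxes $z+Q_{2R_n}$ of all active centers of all scales are pairwise disjoint: for different scales by definition, within one scale because $N_n>4R_n$. For instance, a point of $Z_m$ is also in $Z_1$ if $m>1$, but at scale $1$ it is not active.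

**The rates.** Superpose the flows of Section 1 with $R=R_n$ around all active $z\in Z_n$, $n\ge1$. Let $V_k(\omega)$, $k\in\{\pm e_1,\pm e_2\}$, be the total flow through the edge $(0,k)$, and $V_k=0$ for the other $k\in\mathcal E$. Then $V_k(\tau_x\omega)$ is the flow through $(x,x+k)$, with $x$ projected to its first two coordinates. Set
$$p_k(\omega)=1+V_k(\omega).$$
Each edge carries flow from at most one vortex, so $|V_k|\le1$ and $p_k\in[0,2]$. Since $V_{-k}\circ\tau_k=-V_k$ and $\sum_kV_k=0$ by (V1), $\sum_kp_k=2d=\sum_kp_{-k}\circ\tau_k$: bistochasticity holds, $s_k\equiv1$, and the total jump rate is $2d$. Write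
$$L=-S+A,\qquad\langle f,Sh\rangle=\tfrac12\sum_kE[\nabla_kf\,\nabla_kh],\qquad Af=\sum_kV_k\nabla_kf=\sum_kV_k\,f\circ\tau_k .$$
$A$ is antisymmetric: $E[gV_k\,f\circ\tau_k]=E[g\circ\tau_{-k}\,(V_k\circ\tau_{-k})\,f]=-E[V_{-k}\,g\circ\tau_{-k}\,f]$. Also $A1=0$. For $i\ge3$, $X_i$ is a simple random walk with $\mathbf E[X_i(t)^2]=2t$.

## 13. The diffusive bound for the vortex environment

Let $e\in\{e_1,e_2\}$, $\varphi=\varphi^e=\sum_k(e\cdot k)V_k$, $u=u_\lambda$, and
$$|||f|||^2=\langle f,(\lambda-L)f\rangle=\lambda\|f\|^2+\tfrac12\sum_k\|\nabla_kf\|^2 .$$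
We show that $|||u_\lambda|||$ is bounded uniformly in $\lambda$. The parameter $\lambda$ corresponds to time $1/\lambda$. Vortices of radius greater than $1/\lambda$ are rare enough to be treated crudely; for the smaller ones the functions $G_R$ of (V4) nearly solve the resolvent equation.

**Step 1: splitting the drift.** Let $n_0=\max\{n:R_n\le1/\lambda\}$ ($n_0=0$ if there is none). Write $\varphi=\varphi_S+\varphi_L$, the contributions of active vortices of scales $\le n_0$ and $>n_0$, and set
$$g(\omega)=\sum_{n\le n_0}\ \sum_{z\in Z_n\text{ active}}G_{R_n}(-z),\qquad\text{so}\qquad g(\tau_x\omega)=\sum_{n\le n_0}\ \sum_{z\in Z_n\text{ active}}G_{R_n}(x-z).$$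

**Step 2: $Ag=-\varphi_S$.** We have $(Ag)(\tau_x\omega)=\sum_kV_k(\tau_x\omega)\big(g(\tau_{x+k}\omega)-g(\tau_x\omega)\big)$. If $V_k(\tau_x\omega)\ne0$, then by (V2) the edge $(x,x+k)$ has both endpoints in one box $z+Q_{R_n}$ with $z\in Z_n$ active. By disjointness of the boxes $z+Q_{2R_n}$, which contain the supports, at these endpoints $g$ is $G_{R_n}(\cdot-z)=-e\cdot(\cdot-z)$ if $n\le n_0$, and $0$ if $n>n_0$. So the flow-weighted gradient sum is $-\sum_k(e\cdot k)V_k$ inside the small-scale vortices and $0$ elsewhere.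

**Step 3: the energy inequality.** With $w=u-g$,
$$(\lambda-L)w=\varphi-\lambda g-Sg+Ag=\varphi_L-(\lambda+S)g .$$
Pair with $w$. As $\lambda\langle\cdot,\cdot\rangle+\langle\cdot,S\cdot\rangle$ is the inner product of $|||\cdot|||$, Cauchy–Schwarz gives $|||w|||^2\le\|\varphi_L\|\,\|w\|+|||g|||\,|||w|||$. Since $\|w\|\le\lambda^{-1/2}|||w|||$,
$$|||u|||\le|||w|||+|||g|||\le\lambda^{-1/2}\|\varphi_L\|+2|||g|||.$$

**Step 4: the large scales.** A given site is an active scale-$m$ center with probability at most $N_m^{-2}=R_m^{-3}$. Also $|\varphi_L|\le2$, and $\varphi_L\neq0$ only if $0\in z+Q_{R_m}$ for an active $z\in Z_m$, $m>n_0$. With $(2R_m+1)^2\le9R_m^2$,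
$$\lambda^{-1}\|\varphi_L\|^2\le\lambda^{-1}\sum_{m>n_0}4(2R_m+1)^2R_m^{-3}\le36\sum_{m>n_0}\frac1{\lambda R_m}\le48,$$
because $1/\lambda<R_{n_0+1}$.

**Step 5: the small scales.** By (V4) and disjointness of supports, with $(4R+1)^2\le25R^2$,
$$\|g\|^2\le\sum_{n\le n_0}(4R_n+1)^2R_n^{-3}(2R_n)^2\le\sum_{n\le n_0}100R_n .$$
For the gradient: across an edge, $g$ changes only if one endpoint has sup distance at most $2R_n-1$ from an active center, and then both endpoints are in its box; so one term is involved, the change is at most $3$, and the direction is one of four. Hence $\frac12\sum_k\|\nabla_kg\|^2\le\sum_{n\le n_0}\frac12\cdot4\cdot9\cdot25R_n^2R_n^{-3}=\sum_{n\le n_0}450R_n^{-1}$, and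
$$|||g|||^2\le\sum_{n\le n_0}(100\lambda R_n+450R_n^{-1})\le134+3,$$
using $\lambda R_{n_0}\le1$, $R_{n+1}\ge4R_n$ and $R_1\ge256$. So $|||u_\lambda|||^2\le C_0$ for all $\lambda>0$, with a numerical constant $C_0$.

**Step 6: back to the walk.** Let $t>0$, $\lambda=1/t$. Then $\|u_\lambda\|^2\le C_0t$, and by (5), $\mathbf E(M^\lambda_t)^2\le2t\sum_k\big((e\cdot k)^2+\|\nabla_ku_\lambda\|^2\big)\le2t(2+2C_0)$. By (4), $e\cdot X(t)$ is a sum of four terms, and
$$\mathbf E(e\cdot X(t))^2\le4\big(\mathbf E(M^\lambda_t)^2+3\|u_\lambda\|^2\big)\le C_1t .$$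
With the coordinates $i\ge3$ this gives $\mathbf E|X(t)|^2\le Ct$ for all $t$. Theorem A applies; let $\bar\sigma^2$ be its matrix. All this holds for every admissible choice of $(r_n)$.

## 14. The excess at times $R_n/16$

**Step 1: many centers are active.** We claim $\pi(0\in Z_n\text{ and }0\text{ is active})\ge\frac12N_n^{-2}$. First, $\pi(0\in Z_n)=N_n^{-2}$. If $0\in Z_n$ is not active, there are $m>n$ and $z'\in Z_m\subset Z_n=N_n\mathbb Z^2$ with $|z'|_\infty\le2R_n+2R_m\le4R_m$. There are at most $(8R_m/N_n+1)^2$ points of $N_n\mathbb Z^2$ in this range, each in $Z_m$ with probability $N_m^{-2}$. Since $N_n\le R_{n+1}\le R_m$, the probability of this is at most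
$$\sum_{m>n}N_n^{-2}\Big(\frac{8R_m+N_n}{N_m}\Big)^2\le N_n^{-2}\sum_{m>n}\frac{81}{R_m}\le N_n^{-2}\,\frac{108}{R_{n+1}}\le\tfrac12N_n^{-2},$$
as $R_{n+1}\ge1024$.

**Step 2: the probability of a good start.** Write $R=R_n$ (divisible by $4$) and $t_n=R/16$. Let $\mathcal A_n$ be the event that the origin lies in $z+\{x:-\frac R4\le x_1\le0,\ -\frac{3R}4\le x_2\le-\frac R2\}$ for an active $z\in Z_n$. The rectangle has at least $R^2/16$ sites, the events for different $z$ are disjoint, and by invariance each site is active with the probability of Step 1. So $\pi(\mathcal A_n)\ge\frac{R^2}{16}\cdot\frac1{2R^3}=\frac1{32R}$.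

**Step 3: the ride.** In the box of the active center no other vortex acts, so by (V3) and Proposition 1.1, $\mathbf P_\omega(X_1(t_n)\ge t_n)\ge\frac12$ on $\mathcal A_n$. Hence
$$\mathbf E[X_1(t_n)^2;X_1(t_n)\ge t_n]\ge\frac1{64R_n}\,t_n^2=\frac{t_n}{1024}.$$

**Step 4: the excess over the Gaussian part.** Fix $K$ and let $\chi_K$ be continuous with $1_{[-K/2,K/2]}\le\chi_K\le1_{[-K,K]}$. For $n$ large, $t_n>K\sqrt{t_n}$, so the event $X_1(t_n)\ge t_n$ and the event where $\chi_K(X_1(t_n)/\sqrt{t_n})\neq0$ are disjoint. As $y^2\chi_K(y)$ is bounded and continuous, Theorem A gives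
$$\liminf_nt_n^{-1}\mathbf E[X_1(t_n)^2]\ge\mathbf E[W_1(1)^2\chi_K(W_1(1))]+\tfrac1{1024}\xrightarrow[K\to\infty]{}\bar\sigma^2_{11}+\tfrac1{1024}.\tag{10}$$

So the CLT already fails: if it held with some $\sigma^2$, uniqueness of weak limits would give $\sigma^2=\bar\sigma^2$, contradicting (10). It remains to see that the limit in (i) does not exist at all.

## 15. Times at which the variance has come back down

The idea is to choose the scales inductively. With only the scales $1,\dots,n$ the environment is periodic and has an honest CLT. We wait until a time $T_n$ at which this CLT is visible, and then choose $R_{n+1}$ so large that up to time $T_n$ the walk is unlikely to notice the larger scales.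

**Step 1: the truncated environment.** Let $p^{(n)}$ be built by the same rules from scales $1,\dots,n$ only: $z\in Z_j$, $j\le n$, is **$n$-active** if its box $z+Q_{2R_j}$ misses the boxes $z'+Q_{2R_m}$ of all $z'\in Z_m$, $j<m\le n$. It depends only on $a_n$ and $r_1,\dots,r_n$. It is an environment as in Section 2 on the finite group $(\mathbb Z/N_n)^2$ with uniform measure, where translations act transitively, hence ergodically; again $s_k\equiv1$ and the total rate is $2d$. Let $X^{(n)}$ be its walk, $\eta^{(n)}$ the environment seen from it, and $L^{(n)},A^{(n)},\varphi^{(n)}$ (with $e=e_1$) the corresponding objects.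

**Step 2: its CLT.** We find an exact bounded corrector. Let $g^{(n)}=\sum_{j\le n}\sum_{z\ n\text{-active}}G_{R_j}(-z)$. The argument of Section 13, Step 2, with all scales $\le n$ included, gives $\varphi^{(n)}=-A^{(n)}g^{(n)}$. So $\varphi^{(n)}$ has mean $\langle1,-A^{(n)}g^{(n)}\rangle=\langle A^{(n)}1,g^{(n)}\rangle=0$. If $L^{(n)}f=0$ then, by Section 3, all $\nabla_kf=0$ and $f$ is constant. By (1) the range of $L^{(n)}$ lies in the mean-zero functions, and by dimension it equals them. So there is a bounded $u^{(n)}$ with $L^{(n)}u^{(n)}=-\varphi^{(n)}$. Lemma 8.1 applies to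
$$X^{(n)}_1(t)+u^{(n)}(\eta^{(n)}_t)-u^{(n)}(\eta^{(n)}_0),$$
i.e. $\zeta_k=e_1\cdot k+\nabla_ku^{(n)}$, with variance $\sigma_n^2t$ for some $\sigma_n^2$. As $u^{(n)}$ is bounded, as $t\to\infty$,
$$t^{-1}\mathbf E[X^{(n)}_1(t)^2]\to\sigma_n^2,\qquad t^{-1/2}X^{(n)}_1(t)\Rightarrow N(0,\sigma_n^2).$$

**Step 3: the inductive choice.** Start with any admissible $r_1$. Given $r_1,\dots,r_n$, choose $T_n\ge n$ (depending only on them) such that at $t=T_n$ the quantity $t^{-1}\mathbf E[X_1^{(n)}(t)^2]$ is within $\frac1n$ of $\sigma_n^2$, and the law of $t^{-1/2}X^{(n)}_1(t)$ is within $\frac1n$ of $N(0,\sigma_n^2)$ in bounded-Lipschitz distance. Then choose $r_{n+1}$, subject to Section 12, so large that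
$$\delta_n:=(1+2dT_n)\frac{162}{R_{n+1}}\quad\text{satisfies}\quad\delta_n\le\tfrac1n,\qquad\delta_n^{1/2}\big(\mathbf E[\mathcal N_{T_n}^4]\big)^{1/2}\le\tfrac1n,$$
where $\mathcal N_T$ is Poisson with mean $2dT$. This defines the sequence $(r_n)$.

**Step 4: the two environments rarely differ.** Let $B_n=\{p\ne p^{(n)}\}$. An active center of scale $\le n$ is $n$-active. So on $B_n$ one of the following holds. Either $0\in z+Q_{R_m}$ with $z\in Z_m$ active, $m>n$. Or $0\in z+Q_{R_j}$ with $z\in Z_j$, $j\le n$, $n$-active but not active; then some $z'\in Z_m$ with $m>n$ has $|z-z'|_\infty\le2R_j+2R_m$, so $|z'|_\infty\le3R_j+2R_m\le5R_m$. In either case some $Z_m$ with $m>n$ meets $Q_{5R_m}$. Therefore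
$$\pi(B_n)\le\sum_{m>n}(10R_m+1)^2R_m^{-3}\le\sum_{m>n}\frac{121}{R_m}\le\frac{162}{R_{n+1}}.$$

**Step 5: coupling.** Both walks have constant total jump rate $2d$. Run them in the same $\omega$, with the same Poisson clock $\mathcal N$ and identical jumps until the first visit to a site $x$ with $\tau_x\omega\in B_n$. The environment seen from the discrete skeleton of $X$ has transition operator $f\mapsto\sum_k\frac{p_k}{2d}f\circ\tau_k=(I+\frac{L}{2d})f$, which preserves $\pi$, and the clock is independent of the skeleton. So the probability that the walks differ somewhere on $[0,T_n]$ is at most the expected number of skeleton positions up to time $T_n$ whose environment is in $B_n$, that is, at most $\pi(B_n)(1+\mathbf E\mathcal N_{T_n})\le\delta_n$. Both displacements are at most $\mathcal N_{T_n}$ in absolute value, so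
$$\big|\mathbf E[X_1(T_n)^2]-\mathbf E[X_1^{(n)}(T_n)^2]\big|\le\mathbf E[\mathcal N_{T_n}^2;\text{walks differ}]\le(\mathbf E\mathcal N_{T_n}^4)^{1/2}\delta_n^{1/2}\le\tfrac1n .$$

**Step 6: identifying the limit.** By Steps 3 and 5, $T_n^{-1}\mathbf E[X_1(T_n)^2]-\sigma_n^2\to0$, and the law of $T_n^{-1/2}X_1(T_n)$ is within $\frac1n+2\delta_n\to0$ of $N(0,\sigma_n^2)$ in bounded-Lipschitz distance. By Theorem A, which applies since Section 13 holds for every admissible sequence, this law converges to $N(0,\bar\sigma^2_{11})$. So $N(0,\sigma_n^2)\Rightarrow N(0,\bar\sigma^2_{11})$, and by characteristic functions $\sigma_n^2\to\bar\sigma^2_{11}$. Hence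
$$T_n^{-1}\mathbf E[X_1(T_n)^2]\to\bar\sigma_{11}^2 .$$
Since $T_n\to\infty$, $\liminf_tt^{-1}\mathbf E[X_1(t)^2]\le\bar\sigma^2_{11}$, and Theorem A gives the opposite inequality. With (10) for the limsup, both displayed statements of Theorem C are proved.

**Step 7: sharpness of $q<2$.** For $i\ge2$, Theorem A gives $\liminf_nt_n^{-1}\mathbf E[X_i(t_n)^2]\ge\bar\sigma^2_{ii}$. Adding (10), $\liminf_nt_n^{-1}\mathbf E|X(t_n)|^2\ge\operatorname{tr}\bar\sigma^2+\frac1{1024}>\mathbf E|W(1)|^2$. So the convergence of moments in Theorem A fails at $q=2$. $\square$
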